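\title{The sum of the character degrees of a finite reductive group with connected center}

\begin{abstract}
Let $\mathbf G$ be a connected reductive group with connected center, defined over $\mathbb F_q$, of dimension $d$ and rank $r$. We prove that the sum of the degrees of the irreducible complex characters of $\mathbf G(\mathbb F_q)$ is at most $q^{(d-r)/2}(q+1)^r$, with equality exactly for the tori on whose character group the Frobenius map acts as $-q$. The Cauchy--Schwarz inequality, applied to one central character at a time, reduces the bound to an estimate for the number of conjugacy classes of a simple group of adjoint type. That estimate follows from the Jordan decomposition of characters and a volume argument in the fundamental alcove of the dual group.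
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a power of a prime, let $\mathbb F_q$ be the field with $q$ elements and $\overline{\mathbb F}_q$ an algebraic closure of it. For a finite group $G$ let $\operatorname{Irr}(G)$ be the set of irreducible complex characters of $G$ and let $k(G)=|\operatorname{Irr}(G)|$ be the number of conjugacy classes. The squares of the degrees $\chi(1)$ add up to $|G|$. This paper is about the sum of the degrees themselves.

Let $\mathbf G$ be a connected reductive group over $\overline{\mathbb F}_q$, defined over $\mathbb F_q$, with Frobenius map $F$, and let $G=\mathbf G^F=\mathbf G(\mathbb F_q)$. Let $d$ be the dimension of $\mathbf G$ and $r$ its rank, that is, the dimension of its maximal tori. The conjecture posed in \cite{Vinroot} is that, when the center of $\mathbf G$ is connected,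
\begin{equation}\label{eq:conj}
q^{(d-r)/2}(q-1)^r\ \le\ \sum_{\chi\in\operatorname{Irr}(G)}\chi(1)\ \le\ q^{(d-r)/2}(q+1)^r .
\end{equation}
The lower bound is known to hold for every such $\mathbf G$ and every $q$, and we take it as given. We prove the upper bound.

The shape of \eqref{eq:conj} can be guessed as follows. For large $q$ the group $G$ has about $q^d$ elements and about $q^r$ conjugacy classes, so the mean of $\chi(1)^2$ is about $q^{d-r}$; if most degrees are close to each other, the degree sum is about $q^r\cdot q^{(d-r)/2}$. The factors $(q\pm1)^r$ come from tori, for which $d=r$ and the degree sum is $|G|$: the group $\mathrm{GL}_1(q)$ has $q-1$ elements, the unitary group $\mathrm U_1(q)=\{\tau:\tau^{q+1}=1\}$ has $q+1$, and their powers attain the two bounds. For $\mathrm{GL}_2(q)$ the character table lists $q-1$ characters of degree $1$, as many of degree $q$, $\frac12(q-1)(q-2)$ of degree $q+1$ and $\frac12q(q-1)$ of degree $q-1$; the sum is $q^2(q-1)$, which lies between $q(q-1)^2$ and $q(q+1)^2$.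

Assume from now on that the center $\mathbf Z$ of $\mathbf G$ is connected, hence a torus. Let $l=r-\dim\mathbf Z$ be the semisimple rank and $N=(d-r)/2$ the number of positive roots. For a linear character $\omega$ of $\mathbf Z^F$ let $\operatorname{Irr}(G|\omega)$ be the set of $\chi\in\operatorname{Irr}(G)$ whose restriction to $\mathbf Z^F$ is $\chi(1)\omega$. By Schur's lemma these sets partition $\operatorname{Irr}(G)$.

\begin{theorem}\label{thm:main}
Let $\mathbf G$ be a connected reductive group over $\overline{\mathbb F}_q$ with connected center $\mathbf Z$, defined over $\mathbb F_q$, and let $G,d,r,l,N$ be as above.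
\begin{enumerate}
\item[(1)] For each linear character $\omega$ of $\mathbf Z^F$ we have $\sum_{\chi\in\operatorname{Irr}(G|\omega)}\chi(1)\le q^N(q+1)^l$, with strict inequality if $l>0$. Hence
\[
\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)\ \le\ |\mathbf Z^F|\,q^N(q+1)^l\ \le\ q^{(d-r)/2}(q+1)^r .
\]
\item[(2)] $k(G)\,|G|\le q^{d-r}(q+1)^{2r}$.
\item[(3)] The equality $\sum_{\chi\in\operatorname{Irr}(G)}\chi(1)=q^{(d-r)/2}(q+1)^r$ holds if and only if $\mathbf G$ is a torus on whose character group $F$ acts as $-q$. The same is true of equality in \textup{(2)}.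
\end{enumerate}
\end{theorem}

Together with the known lower bound this gives:

\begin{corollary}\label{cor:conj}
The inequalities \eqref{eq:conj} hold for every connected reductive group with connected center defined over $\mathbb F_q$, and for every $q$.
\end{corollary}

If most degrees are close to each other, the Cauchy--Schwarz inequality $\bigl(\sum\chi(1)\bigr)^2\le k(G)|G|$ loses little. It turns out to lose so little that Theorem~\ref{thm:main} follows from a statement in which no degrees appear.

\begin{proposition}\label{prop:class}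
Let $\mathbf H$ be a simple group of adjoint type over $\overline{\mathbb F}_q$, defined over $\mathbb F_q$, of rank $l$ and with $N$ positive roots, so that $\dim\mathbf H-l=2N$. Let $H=\mathbf H^F$. Then
\[
k(H)\,|H|<q^{2N}(q+1)^{2l}.
\]
\end{proposition}

Section~\ref{sec:pgl2} carries out the whole argument for $\mathrm{PGL}_2$, and Section~\ref{sec:red} deduces Theorem~\ref{thm:main} from Proposition~\ref{prop:class}. Section~\ref{sec:jordan} writes $k(H)$ as a sum over semisimple classes of the dual group, and Section~\ref{sec:alcove} bounds the number of classes with a given type of centralizer. The outcome is an inequality $k(H)\le q^lK(1/q)$, where the polynomial $K$ is read off the extended Dynkin diagram. Sections~\ref{sec:simply}--\ref{sec:BC} compare $K$, or a finer bound where that is more convenient, with the bound required.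

\section{The case of $\mathrm{PGL}_2$}\label{sec:pgl2}

Let $H=\mathrm{PGL}_2(q)$, so $l=N=1$ and $|H|=q(q^2-1)$. By Cauchy--Schwarz the bound $\sum\chi(1)<q(q+1)$ follows from $k(H)|H|<q^2(q+1)^2$, that is, from
\[
k(H)\,(q-1)<q(q+1)=(q+2)(q-1)+2 .
\]
So it suffices to show $k(H)\le q+2$, and for $q\ge3$ nothing weaker will do.

The Jordan decomposition of characters, recalled in Section~\ref{sec:jordan}, sorts $\operatorname{Irr}(H)$ into series indexed by the semisimple classes of the dual group $\mathrm{SL}_2(q)$. The series of $s$ has $u(s)$ members, where $u(s)=1$ if the centralizer of $s$ is a torus and $u(s)=2$ if $s=\pm1$. A semisimple class of $\mathrm{SL}_2(q)$ is determined by its trace, so there are $q$ classes, and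
\[
k(H)=q+\sum_{(s)}\bigl(u(s)-1\bigr)=q+\gcd(2,q-1)\le q+2 .
\]
For odd $q$ the method has no room to spare.

In higher rank we must bound the number of semisimple classes with each type of centralizer, and we describe the tool in this case. Fix an isomorphism $\overline{\mathbb F}_q^{\,*}\cong\Lambda/\mathbb Z$, where $\Lambda$ is the ring of rational numbers with denominator coprime to $q$. The class of $\operatorname{diag}(\tau,\tau^{-1})$ in $\mathrm{SL}_2(\overline{\mathbb F}_q)$ becomes an element of $\Lambda/\mathbb Z$ up to sign, hence a point $v$ of the interval $A=[0,\frac12]$. The Frobenius map $\tau\mapsto\tau^q$ becomes the zigzag map $f$ that sends $v$ to the distance from $qv$ to the nearest integer. The points $j/(2q)$ cut $A$ into $q$ intervals, and $f$ maps each of them onto $A$, stretching distances by $q$; so each contains at most one fixed point of $f$. For $q=5$ the fixed points are $0,\frac16,\frac14,\frac13,\frac12$, one in each interval of length $\frac1{10}$. In general $A$ is a simplex, the type of the centralizer is determined by the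 face of $A$ on which $v$ lies, and the same stretching argument shows that a face of dimension $m$ carries at most $q^m$ fixed points.

\section{Reduction to simple groups of adjoint type}\label{sec:red}

We use Lang's theorem in the following form: if $\mathbf K$ is a connected algebraic group defined over $\mathbb F_q$, then $g\mapsto g^{-1}F(g)$ is a surjective map $\mathbf K\to\mathbf K$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:class}]
Let $\mathbf H$ be the quotient of $\mathbf G$ by its scheme-theoretic center. It is semisimple of adjoint type, defined over $\mathbb F_q$, of rank $l$ and with $N$ positive roots, and on $\overline{\mathbb F}_q$-points the sequence $1\to\mathbf Z\to\mathbf G\to\mathbf H\to1$ is exact and $F$-equivariant. Put $H=\mathbf H^F$. If $g\in\mathbf G$ has image in $H$, then $g^{-1}F(g)\in\mathbf Z$. As $\mathbf Z$ is connected, $g^{-1}F(g)=z^{-1}F(z)$ for some $z\in\mathbf Z$, and $gz^{-1}\in G$ has the same image as $g$. So $1\to\mathbf Z^F\to G\to H\to1$ is exact.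

\emph{One central character.} Fix $\omega$. By Frobenius reciprocity $\chi\in\operatorname{Irr}(G)$ occurs in $\operatorname{Ind}_{\mathbf Z^F}^G\omega$ with multiplicity $\chi(1)$ if $\chi\in\operatorname{Irr}(G|\omega)$, and does not occur otherwise. Comparing degrees gives $\sum_{\chi\in\operatorname{Irr}(G|\omega)}\chi(1)^2=|H|$. The characters in $\operatorname{Irr}(G|\omega)$ are linearly independent class functions $f$ on $G$ with $f(zg)=\omega(z)f(g)$ for $z\in\mathbf Z^F$. If $g,g'\in G$ have conjugate images in $H$, then $g'=z\,hgh^{-1}$ with $h\in G$ and $z\in\mathbf Z^F$, because $G\to H$ is onto, and $f(g')=\omega(z)f(g)$. So $f$ is determined by $k(H)$ of its values, and $|\operatorname{Irr}(G|\omega)|\le k(H)$. Cauchy--Schwarz gives the first inequality below, and summation over the $|\mathbf Z^F|$ characters $\omega$ gives the second: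
\begin{equation}\label{eq:cs}
\sum_{\chi\in\operatorname{Irr}(G|\omega)}\chi(1)\le\sqrt{k(H)|H|},\qquad k(G)|G|\le|\mathbf Z^F|^2\,k(H)|H| .
\end{equation}

\emph{Simple factors.} The group $\mathbf H$ is a direct product of simple groups of adjoint type, permuted by $F$. Choose one factor $\mathbf H_i$ in each orbit, and let $k_i$ be the length of the orbit, $l_i$ the rank of $\mathbf H_i$ and $N_i$ its number of positive roots. Then $H\cong\prod_i\mathbf H_i^{F^{k_i}}$, the map $F^{k_i}$ is a Frobenius map of $\mathbf H_i$ over $\mathbb F_{q^{k_i}}$, and $\sum k_il_i=l$, $\sum k_iN_i=N$. Both $k(\cdot)$ and $|\cdot|$ are multiplicative, and $q^k+1\le(q+1)^k$, so Proposition~\ref{prop:class} gives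
\begin{equation}\label{eq:adj}
k(H)|H|\le\prod_i q^{2k_iN_i}(q^{k_i}+1)^{2l_i}\le q^{2N}(q+1)^{2l},
\end{equation}
with strict inequality if $l>0$.

\emph{The center.} The map $F$ acts on the character group $X(\mathbf Z)$ as $q\varphi$ with $\varphi$ of finite order, and $|\mathbf Z^F|=|\det(q\varphi-1)|=\prod_i|q\lambda_i-1|$, where the eigenvalues $\lambda_i$ of $\varphi$ are roots of unity. Hence $|\mathbf Z^F|\le(q+1)^{\dim\mathbf Z}$, with equality if and only if all $\lambda_i$ equal $-1$, that is, $\varphi=-1$.

Since $r=l+\dim\mathbf Z$, these three steps give (1) and (2). If $l>0$, then \eqref{eq:adj} is strict and neither equality in (3) holds. If $l=0$, then $\mathbf G=\mathbf Z$ is a torus, $d=r$ and $\sum\chi(1)=k(G)=|G|$, so each equality in (3) says that $|\mathbf Z^F|=(q+1)^r$, that is, $\varphi=-1$.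
\end{proof}

\begin{remark}\label{rem:sl2}
The center was required to be connected for the surjectivity of $G\to H$ and for the bound on $|\mathbf Z^F|$. Both fail for $\mathrm{SL}_2(q)$ with $q$ odd, and so do parts (2) and (3) of the theorem. The character table has degrees $1$ and $q$, then $q+1$ occurring $\frac{q-3}2$ times, $q-1$ occurring $\frac{q-1}2$ times, and $\frac{q+1}2$, $\frac{q-1}2$ occurring twice each. So $k(G)=q+4$ and $\sum\chi(1)=q^2+q=q^{(d-r)/2}(q+1)^r$: equality holds for a group that is not a torus. Moreover $k(G)|G|=(q+4)q(q^2-1)>q^2(q+1)^2$, because $(q+4)(q-1)-q(q+1)=2q-4>0$.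
\end{remark}

For the rest of the paper $\mathbf H$, $H$, $l$, $N$ are as in Proposition~\ref{prop:class}, and
\[
x=1/q\in(0,\tfrac12].
\]

\section{The order and the class number of $H$}\label{sec:jordan}

On the root datum of a connected reductive group defined over $\mathbb F_q$, taken with respect to a maximally split torus, $F$ acts as $q\varphi$, where $\varphi$ has finite order, permutes the simple roots and preserves root lengths. For a simple group the possible $\varphi$ give the \emph{forms} of its type: the split form $\varphi=1$ and the twisted forms ${}^2A_m$ $(m\ge2)$, ${}^2D_m$ $(m\ge4)$, ${}^3D_4$, ${}^2E_6$. The Suzuki and Ree types do not occur, and the types $B,C,F_4,G_2$ have only the split form.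

\subsection{The order}
We have $|H|=q^{2N+l}\prod_{i=1}^l(1-\varepsilon_ix^{d_i})$, where the $d_i$ are the degrees of the Weyl group and the $\varepsilon_i$ are roots of unity, all equal to $1$ in the split case.

\begin{lemma}\label{lem:order}
Always $|H|\le q^{2N+l}$. If $\mathbf H$ is split and $l\ge2$, then $|H|<q^{2N+l}(1-x^2)$.
\end{lemma}

\begin{proof}
In the split case every factor $1-x^{d_i}$ is less than $1$, one of the degrees is $2$, and there is a second factor if $l\ge2$. In the twisted cases we pair each factor exceeding $1$ with a smaller one, using $(1-x^a)(1+x^{a'})\le1$ for $a\le a'$. For ${}^2A_l$ the product is $\prod_{i=2}^{l+1}(1-(-x)^i)$, and we pair $1+x^{2j+1}$ with $1-x^{2j}$. For ${}^2D_l$ the only factor exceeding $1$ is $1+x^l$, which we pair with $1-x^2$. For ${}^2E_6$ we pair $1+x^5$ with $1-x^2$ and $1+x^9$ with $1-x^8$. For ${}^3D_4$ the product is $(1-x^2)(1-x^6)(1+x^4+x^8)$, and $(1-x^2)(1+x^4+x^8)=1-(x^2+x^6)(1-x^2)-x^{10}\le1$.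
\end{proof}

\subsection{Jordan decomposition of characters}
Let $\mathbf H^*$ be the dual group of $\mathbf H$, with Frobenius map again written $F$. Its root datum is obtained from that of $\mathbf H$ by exchanging roots and coroots, so $\mathbf H^*$ is simply connected, and types $B_l$ and $C_l$ are exchanged. For a connected reductive group $\mathbf C$ defined over $\mathbb F_q$, the \emph{unipotent characters} of $\mathbf C^F$ are the irreducible constituents of the Deligne--Lusztig virtual characters $R_{\mathbf T}^{\mathbf C}(1)$, with $\mathbf T$ running over the $F$-stable maximal tori. Let $u(\mathbf C)$ be their number. We use three facts.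

\begin{enumerate}
\item[(a)] Since $\mathbf H^*$ is simply connected, centralizers of its semisimple elements are connected (Steinberg). By Lang's theorem the semisimple classes of $\mathbf H^{*F}$ then correspond bijectively to the $F$-stable semisimple classes of $\mathbf H^*$. Their number is $q^l$ (Steinberg; see \cite[Thm.~3.7.6]{Carter}).
\item[(b)] The set $\operatorname{Irr}(H)$ is the disjoint union of Lusztig series, indexed by the semisimple classes $(s)$ of $\mathbf H^{*F}$. Since the center of $\mathbf H$ is connected, the series of $s$ is in bijection with the set of unipotent characters of $C_{\mathbf H^*}(s)^F$ (\cite[Thm.~4.23]{Lusztig}, \cite[Thm.~13.23]{DM}).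
\item[(c)] The unipotent characters of $\mathbf C^F$ factor through the adjoint group of $\mathbf C$. Hence $u(\mathbf C)$ is the product, over the $F$-orbits of simple components, of the number of unipotent characters of one component with its induced Frobenius map. That number depends only on the type and the form.
\end{enumerate}

By (a) and (b), with $u(s)=u(C_{\mathbf H^*}(s))$ and the sums taken over the $F$-stable semisimple classes of $\mathbf H^*$,
\begin{equation}\label{eq:jordan}
k(H)=\sum_{(s)}u(s)=q^l+\sum_{(s)}\bigl(u(s)-1\bigr).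
\end{equation}
We do not want to keep track of the action of $F$ on each centralizer. For a connected Dynkin diagram $\Gamma$ let $u_\Gamma$ be the largest number of unipotent characters among the forms of type $\Gamma$, and for an arbitrary Dynkin diagram let $u_\Gamma$ be the product of these numbers over all components, with $u_\varnothing=1$. All the numbers in (c) are at least $1$, so
\begin{equation}\label{eq:umax}
u(\mathbf C)\le u_\Gamma\quad\text{if $\mathbf C$ has Dynkin diagram $\Gamma$.}
\end{equation}

\subsection{Numbers of unipotent characters}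
Let $p(n)$ and $p_2(n)$ be the numbers of partitions and of bipartitions (ordered pairs of partitions of total size $n$), so that $\sum p(n)y^n=P(y)$ and $\sum p_2(n)y^n=P(y)^2$ with $P(y)=\prod_{i\ge1}(1-y^i)^{-1}$. Both are $0$ unless $n$ is a nonnegative integer. Lusztig's classification (see \cite[\S\S13.8--13.9]{Carter}) gives the following numbers of unipotent characters.
\begin{itemize}
\item $A_m$, ${}^2A_m$: $p(m+1)$.
\item $B_m$, $C_m$: $\beta(m)=\sum_{t\ge0}p_2(m-t^2-t)$.
\item $D_m$: $\frac12\bigl(p_2(m)+3p(\frac m2)\bigr)+p_2(m-4)+p_2(m-16)+\cdots$.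
\item ${}^2D_m$: $p_2(m-1)+p_2(m-9)+\cdots$.
\item ${}^3D_4$: $8$; $G_2$: $10$; $F_4$: $37$; $E_6$, ${}^2E_6$: $30$; $E_7$: $76$; $E_8$: $166$.
\end{itemize}
Put $\delta(m)=u_{D_m}$, with the conventions $D_0=D_1=\varnothing$, $D_2=A_1A_1$, $D_3=A_3$. The formula for $\beta$ is consistent with $B_0=C_0=\varnothing$ and $B_1=C_1=A_1$. The small values are
\begin{center}
\begin{tabular}{c|ccccccc}
$m$&0&1&2&3&4&5&6\\ \hline
$p(m+1)$&1&2&3&5&7&11&15\\
$p_2(m)$&1&2&5&10&20&36&65\\
$\beta(m)$&1&2&6&12&25&46&86\\
$\delta(m)$&1&1&4&5&14&20&42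
\end{tabular}
\end{center}
where $\delta(4)=\max(14,10,8)$, $\delta(5)=\max(20,20)$ and $\delta(6)=\max(42,36)$.

The base $2$ in the next lemma is the one we need: the bound $u_\Gamma\le2^{|\Gamma|}$ produces powers of $1+2x$, which is smaller than $(1+x)^2$.

\begin{lemma}\label{lem:ubound}
Let $\Gamma$ be a Dynkin diagram with $|\Gamma|$ nodes whose components are simply laced or of type $B$ or $C$, and let $e(\Gamma)$ be its number of double bonds. Then $u_\Gamma\le2^{|\Gamma|}(\frac85)^{e(\Gamma)}$. Also $p(m+1)\le2^m$ and $\delta(m)\le2^m$ for all $m\ge0$.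
\end{lemma}

\begin{proof}
We may assume that $\Gamma$ is connected. There are $2^m$ compositions of $m+1$, so $p(m+1)\le2^m$, which settles type $A$. In type $E$ we have $30\le2^6$, $76\le2^7$, $166\le2^8$, and for ${}^3D_4$ we have $8\le 2^4$.

Next, $p_2(n)\le\frac54\,2^n$ for all $n$. For $n\le5$ this is read from the table. The logarithmic derivative of $P(y)^2$ gives $n\,p_2(n)=2\sum_{j=1}^n\sigma(j)p_2(n-j)$, where $\sigma(j)$ is the sum of the divisors of $j$, and
\[
\sum_{j\ge1}\frac{\sigma(j)}{2^j}=\sum_{j\ge1}\frac{j}{2^j-1}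
\le1+\frac23+\frac37+\frac4{15}+\frac5{31}+\frac{64}{63}\sum_{j\ge6}\frac j{2^j}<2.53+\frac{64}{63}\cdot\frac7{32}<3 .
\]
For $n\ge6$ induction gives $p_2(n)\le\frac2n\cdot\frac54\,2^n\cdot3\le\frac54\,2^n$.

Hence $\beta(m)\le\frac54\,2^m(1+2^{-2}+2^{-6}+2^{-12}+\cdots)\le\frac54\cdot1.27\cdot2^m\le\frac85\,2^m$. For $m\ge4$ we have $\frac32p(\frac m2)\le\frac34\,2^{m/2}\le\frac3{16}2^m$, so the number for $D_m$ is at most $2^m\bigl[\frac54(\frac12+2^{-4}+2^{-15})+\frac3{16}\bigr]<2^m$, and the number for ${}^2D_m$ is at most $\frac54(\frac12+2^{-8})2^m<2^m$. For $m\le3$ the bound $\delta(m)\le 2^m$ is in the table.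
\end{proof}

\section{Semisimple classes and the fundamental alcove}\label{sec:alcove}

To use \eqref{eq:jordan} we need to know how many $F$-stable classes have a centralizer of each type. The alcove model turns this into a count of fixed points on the faces of a simplex.

\subsection{The alcove model}
Let $\mathbf T^*$ be a maximally split $F$-stable maximal torus of $\mathbf H^*$, let $\Phi$ be the root system with simple roots $\alpha_1,\dots,\alpha_l$ and highest root $\theta$, let $W$ be the Weyl group, $Y$ the cocharacter group of $\mathbf T^*$, and $V=Y\otimes\mathbb R$. Roots are linear forms on $V$ with integer values on $Y$. Since $\mathbf H^*$ is simply connected, $Y$ is the coroot lattice, and $W_a=W\ltimes Y$ is the affine Weyl group, generated by the reflections in the hyperplanes $\{\alpha=k\}$ with $\alpha\in\Phi$, $k\in\mathbb Z$. These hyperplanes partition $V$ into \emph{faces}: two points lie in the same face if each function $\alpha-k$ has the same sign $+,-,0$ at both. The group $W_a$ permutes the faces. The closed fundamental alcove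
\[
A=\{v\in V:\ \alpha_1(v)\ge0,\ \dots,\ \alpha_l(v)\ge0,\ \theta(v)\le1\}
\]
is a simplex that meets every $W_a$-orbit in exactly one point. Its walls $\{\theta=1\}$ and $\{\alpha_i=0\}$ are labeled by the nodes $0$ and $i$ of the extended Dynkin diagram of $\Phi$, in which node $0$ stands for $-\theta$. For $J\subsetneq\{0,\dots,l\}$ let $A_J$ be the set of points of $A$ that lie on the walls in $J$ and on no other wall. It is a face of dimension $l-|J|$, and $A$ is the disjoint union of the $A_J$.

With $\Lambda$ as in Section~\ref{sec:pgl2} we have $\mathbf T^*\cong Y\otimes\overline{\mathbb F}_q^{\,*}\cong(Y\otimes\Lambda)/Y$. The semisimple classes of $\mathbf H^*$ correspond to the $W$-orbits on $\mathbf T^*$, hence to the $W_a$-orbits on $Y\otimes\Lambda$, hence to the points of $A\cap(Y\otimes\Lambda)$. The map $F$ acts on $Y\otimes\Lambda$ as $v\mapsto q\varphi(v)$, where $\varphi$ has finite order and permutes $\Phi$. We fix an inner product on $V$ invariant under $W$ and $\varphi$.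

If $s\in\mathbf T^*$ corresponds to $v\in A_J$, the root system of $C_{\mathbf H^*}(s)$ is $\{\alpha:\alpha(s)=1\}=\{\alpha:\alpha(v)\in\mathbb Z\}$. These roots define the hyperplanes through $v$, and near $v$ the alcove $A$ coincides with one of the chambers they cut out, whose walls are those in $J$. So the Dynkin diagram of $C_{\mathbf H^*}(s)$ is the subdiagram of the extended diagram on the nodes $J$. We denote this subdiagram by $J$ and say that the class has \emph{type} $J$; by \eqref{eq:umax}, $u(s)\le u_J$. Let $n_J$ be the number of $F$-stable classes of type $J$. One more observation will be used twice: every root takes values in $\Lambda$ on $Y\otimes\Lambda$, so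
\begin{equation}\label{eq:empty}
n_J=0\quad\text{if $q$ is even and some root has the constant value $\tfrac12$ on $A_J$.}
\end{equation}

\begin{lemma}\label{lem:alcove}
For every $J\subsetneq\{0,\dots,l\}$ we have $n_J\le q^{\,l-|J|}$.
\end{lemma}

\begin{proof}
Let $m=l-|J|=\dim A_J$. The linear map $q\varphi$ pulls the hyperplanes $\{\alpha=k\}$ back to the hyperplanes $\{\alpha=k/q\}$, with $\alpha\in\Phi$, $k\in\mathbb Z$. Call the faces of this finer arrangement \emph{refined faces}; they are the preimages of faces under $q\varphi$. The finer arrangement contains the original one, so every refined face lies in a single face.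

Let $v\in A_J$ represent an $F$-stable class. Choose $w_v\in W_a$ with $w_v(q\varphi(v))=v$ and put $\psi_v=w_v\circ q\varphi$, a similarity of $V$ of ratio $q$ that fixes $v$. The set $D_v=\psi_v^{-1}(A_J)=(q\varphi)^{-1}(w_v^{-1}A_J)$ is a refined face. It contains $v$, so $D_v\subset A_J$, and its $m$-dimensional volume is $q^{-m}\operatorname{vol}(A_J)$.

Suppose $D_v=D_{v'}=D$. Then $w_v^{-1}A_J=w_{v'}^{-1}A_J$, so $w_{v'}w_v^{-1}$ maps $A_J$ to itself. As each $W_a$-orbit meets $A$ once, $w_{v'}w_v^{-1}$ fixes $A_J$ pointwise, and therefore $\psi_{v'}=w_{v'}w_v^{-1}\psi_v$ agrees with $\psi_v$ on $D$. Thus $\psi_v$ fixes both $v$ and $v'$ while multiplying distances by $q>1$, which forces $v=v'$. So the refined faces $D_v$ are distinct, hence disjoint, subsets of $A_J$, and comparing volumes shows that there are at most $q^m$ of them.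
\end{proof}

\subsection{The polynomial $K$}
Lemma~\ref{lem:alcove} is wasteful when applied to the first sum in \eqref{eq:jordan}, because the bounds $q^{l-|J|}$ add up to more than the true total $q^l$. In the second sum the total has been inserted exactly and the term $J=\varnothing$ vanishes. We get $k(H)\le q^l+\sum_Jn_J(u_J-1)\le q^lK$, where
\begin{equation}\label{eq:K}
K=1+\sum_{\varnothing\ne J\subsetneq\{0,\dots,l\}}(u_J-1)\,x^{|J|}=1+\sum_{j=1}^lc_jx^j,\qquad c_j=\sum_{|J|=j}u_J-\binom{l+1}j .
\end{equation}
Put
\[
S=\frac{(1+x)^{2l}}{1-x^2}=\frac{(1+x)^{2l-1}}{1-x}=\sum_{j\ge0}S_jx^j,\qquad S_j=\sum_{i\le j}\binom{2l-1}i>0 .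
\]

\begin{lemma}\label{lem:crit}
Let $\kappa$ be a real number with $k(H)\le q^l\kappa$. Proposition~\ref{prop:class} holds for $\mathbf H$ if
\begin{enumerate}
\item[(I)] $\kappa<(1+x)^{2l}$, or
\item[(II)] $\mathbf H$ is split, $l\ge2$ and $\kappa\le S$.
\end{enumerate}
\end{lemma}

\begin{proof}
The bound to be proved is $q^{2N+2l}(1+x)^{2l}$. By Lemma~\ref{lem:order}, $k(H)|H|\le q^{2N+2l}\kappa$ in all cases, and $k(H)|H|<q^{2N+2l}\kappa(1-x^2)$ in case (II).
\end{proof}

For $l\ge 2$ we have $c_1=l+1<2l$, so for a fixed type (I) holds with $\kappa=K$ once $q$ is large. The work lies in small $q$ and in uniformity in $l$.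

\begin{example}\label{ex:sp4}
Let $\mathbf H=\mathrm{SO}_5$, $\mathbf H^*=\mathrm{Sp}_4$ and $q=3$. Here $Y=\mathbb Z^2$, the group $W$ consists of the signed permutations, and $A=\{\frac12\ge v_1\ge v_2\ge0\}$. With $f$ the zigzag map of Section~\ref{sec:pgl2}, a point $v$ is $F$-stable if and only if $f$ preserves the multiset $\{v_1,v_2\}$. The map $f$ fixes $0,\frac14,\frac12$ and exchanges $\frac18\leftrightarrow\frac38$, $\frac1{10}\leftrightarrow\frac3{10}$, $\frac15\leftrightarrow\frac25$. This yields $6+3=9=q^2$ points, so all of them; see Figure~\ref{fig:sp4}. Three are interior ($u=1$), one lies on each open edge ($u=2$), and the vertices have types $C_2$, $C_2$, $A_1A_1$ with $u=6,6,4$; at the last vertex the two factors are the symplectic groups of the eigenspaces of $s$, so each is $F$-stable. Thus $k(H)=3+6+16=25$. The bound \eqref{eq:K} is $9+3\cdot3+(5+5+3)=31$, and Proposition~\ref{prop:class} asks for $k(H)<3^8\cdot4^4/51840=32.4$.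
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[thick] (0,0)--(6,0)--(6,6)--cycle;
\draw[gray] (2,0)--(2,2)--(6,2) (4,0)--(4,4)--(6,4) (2,2)--(4,0)--(6,2)--(4,4);
\foreach \a/\b in {0/0,6/0,6/6,3/0,3/3,6/3,4.5/1.5,3.6/1.2,4.8/2.4}
  \fill (\a,\b) circle (0.09);
\node[below] at (0,0) {$(0,0)$};
\node[below] at (6,0) {$(\frac12,0)$};
\node[right] at (6,6) {$(\frac12,\frac12)$};
\end{tikzpicture}
\caption{The fundamental alcove $\frac12\ge v_1\ge v_2\ge0$ of $\mathrm{Sp}_4$, cut into $q^2=9$ triangles by the lines on which a root takes a value in $\frac1q\mathbb Z$, for $q=3$. The dots are the nine Frobenius-stable semisimple classes. Each open small triangle, and each third of an edge of the alcove, contains at most one dot.}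
\label{fig:sp4}
\end{figure}

In the remaining sections the type is always that of $\mathbf H^*$.

\section{Simply laced types}\label{sec:simply}

We verify (I) with $\kappa=K$. This criterion does not involve the form, so all forms of types $A$, $D$, $E$ are covered. For $l\le4$ we compute $K$ exactly from the values
\[
\begin{array}{c|cccccccccc}
J&A_1&A_2&A_1^2&A_3&A_2A_1&A_1^3&A_4&D_4&A_1^4\\ \hline
u_J-1&1&2&3&4&5&7&6&13&15
\end{array}
\]
and compare $c_j$ with $\binom{2l}j$.
\begin{itemize}
\item $A_1$ (two nodes): $K=1+2x<(1+x)^2$.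
\item $A_2$ (triangle): $K=1+3x+6x^2<(1+x)^4$.
\item $A_3$ ($4$-cycle): the pairs are four $A_2$ and two $A_1^2$, the triples four $A_3$. So $(c_j)=(4,14,16)$, against $(6,15,20)$.
\item $A_4$ ($5$-cycle): the pairs are five $A_2$ and five $A_1^2$, the triples five $A_3$ and five $A_2A_1$, the quadruples five $A_4$. So $(c_j)=(5,25,45,30)$, against $(8,28,56,70)$.
\item $D_4$ (a center and four leaves): the pairs are four $A_2$ and six $A_1^2$, the triples six $A_3$ and four $A_1^3$, the quadruples four $D_4$ and one $A_1^4$. So $(c_j)=(5,26,52,67)$, against $(8,28,56,70)$.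
\end{itemize}

Let $l\ge5$. Lemma~\ref{lem:ubound} gives $c_j\le\bar c_j:=\binom{l+1}j(2^j-1)$ for $1\le j\le l$, a bound that depends on $l$ alone. Expanding the binomial coefficients,
\begin{gather*}
\binom{2l}1-\bar c_1=l-1,\qquad\binom{2l}2-\bar c_2=\frac{l(l-5)}2\ge0,\\
\bar c_3-\binom{2l}3=\frac{l(l-1)}6\bigl[7(l+1)-4(2l-1)\bigr]=\frac{l(l-1)(11-l)}6,\\
\bar c_4-\binom{2l}4=\frac{l(l-1)}{24}\bigl[15(l+1)(l-2)-4(2l-1)(2l-3)\bigr]=\frac{l(l-1)(l-3)(14-l)}{24}.
\end{gather*}
For $5\le j\le l$ we have $2^j\binom{l+1}j\big/\binom{2l}j=\prod_{i=0}^{j-1}\frac{2l+2-2i}{2l-i}$. The factors with $i\ge2$ are at most $1$, and the first five factors multiply to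
\[
\frac{(2l+2)(2l-6)}{(2l-1)(2l-3)}=\frac{4l^2-8l-12}{4l^2-8l+3}<1,
\]
so $\bar c_j<\binom{2l}j$. Only $j=3,4$ can go the wrong way, and the surplus at $j=1$ has to pay for them. With $[a]_+=\max(a,0)$,
\[
(1+x)^{2l}-K\ \ge\ (l-1)x\Bigl(1-\frac{[l(11-l)]_+}6x^2-\frac{[l(l-3)(14-l)]_+}{24}x^3\Bigr).
\]
For integers $l\ge5$ we have $l(11-l)\le30$ and $l(l-3)(14-l)\le280<288$; the latter takes the values $90$, $144$, $196$, $240$, $270$, $280$, $264$, $216$, $130$ for $l=5,\dots,13$ and is not positive afterwards. For $x\le\frac13$ the bracket therefore exceeds $1-\frac{30}{54}-\frac{288}{648}=1-\frac59-\frac49=0$.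

For $x=\frac12$ we sum directly:
\[
K\le1+\sum_{j=0}^l\binom{l+1}j(1-2^{-j})=2^{l+1}-\bigl(\tfrac32\bigr)^{l+1}+2^{-l-1},
\]
to be compared with $(1+x)^{2l}=(\frac94)^l$. For $l=5$ the bound is less than $52.7$, while $(\frac94)^5>57.6$. For $l\ge6$ it is less than $2^{l+1}$, and $2^{l+1}<(\frac94)^l$ because $(\frac98)^6>2.02$.

\section{Types $C_2$, $G_2$ and $F_4$}\label{sec:small}

With multiple bonds the numbers $u_J$ grow, and (I) may fail: in type $G_2$ with $q=3$ the polynomial $K$ computed below is $\frac{32}9$, while $(1+x)^4=\frac{256}{81}$ is smaller. These groups are split, and we verify (II). For $l=2$ the condition $\kappa\le S$ reads $(1+x)^3-(1-x)\kappa\ge0$.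

\emph{Type $C_2=B_2$.} The extended diagram is $0\Rightarrow1\Leftarrow2$, and the pairs have types $C_2$, $C_2$, $A_1^2$. So $K=1+3x+(5+5+3)x^2=1+3x+13x^2$, and $(1+x)^3-(1-x)K=x(1-7x+14x^2)>0$, the discriminant being $-7$.

\emph{Type $G_2$.} The extended diagram is $0-1\equiv2$ with $\alpha_1$ long and $\theta=2\alpha_1+3\alpha_2$. The pairs $\{0,1\}$, $\{1,2\}$, $\{0,2\}$ have types $A_2$, $G_2$, $A_1^2$, so $K=1+3x+(2+9+3)x^2=1+3x+14x^2$ and
\[
(1+x)^3-(1-x)K=x(1-3x)(1-5x).
\]
This is nonnegative for every $q\ne4$; it vanishes for $q=3,5$, where the strictness in Lemma~\ref{lem:order} is needed. For $q=4$ it is negative, but at the vertex $A_{\{0,2\}}$ we have $\alpha_2=0$ and $\theta=1$, so $\alpha_1=\frac12$ and $n_{\{0,2\}}=0$ by \eqref{eq:empty}. Hence we may take $\kappa=1+3x+11x^2$, and $(1+x)^3-(1-x)\kappa=x(1-5x+12x^2)>0$, the discriminant being $-23$.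

\emph{Type $F_4$.} The extended diagram is $0-1-2\Rightarrow3-4$, and $c_1=5$. The adjacent pairs have types $A_2,A_2,B_2,A_2$ and the other six have type $A_1^2$, so $c_2=2+2+5+2+18=29$. The triples and quadruples are
\[
\begin{array}{c|cccccccccc}
J&012&123&234&013&014&023&034&124&134&024\\ \hline
\text{type}&A_3&B_3&C_3&A_2A_1&A_2A_1&A_1B_2&A_1A_2&A_2A_1&A_1A_2&A_1^3\\
u_J-1&4&11&11&5&5&11&5&5&5&7
\end{array}
\]
\[
\begin{array}{c|ccccc}
J&1234&0234&0134&0124&0123\\ \hline
\text{type}&F_4&A_1C_3&A_2A_2&A_3A_1&B_4\\
u_J-1&36&23&8&9&24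
\end{array}
\]
so $c_3=69$ and $c_4=100$. Since $S=1+8x+29x^2+64x^3+99x^4+\cdots$, we get $S-K\ge x(3-5x^2-x^3)\ge x(3-\frac54-\frac18)>0$.

\section{Types $B_l$ and $C_l$, $l\ge3$}\label{sec:BC}

These groups are split, so $\varphi=1$. Let $V=\mathbb R^l$ with coordinates $v_1,\dots,v_l$; the group $W$ consists of the signed permutations. In both types node $i$ is the wall $v_i=v_{i+1}$ for $1\le i<l$, and node $l$ is the wall $v_l=0$.
\begin{itemize}
\item Type $C_l$: $\mathbf H^*=\mathrm{Sp}_{2l}$, $Y=\mathbb Z^l$, the roots are $\pm2v_i$ and $\pm v_i\pm v_j$, node $0$ is the wall $2v_1=1$, and the extended diagram is the path $0\Rightarrow1-\cdots-(l-1)\Leftarrow l$.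
\item Type $B_l$: $\mathbf H^*=\mathrm{Spin}_{2l+1}$, $Y=\{v\in\mathbb Z^l:\sum v_i\text{ even}\}$, the roots are $\pm v_i$ and $\pm v_i\pm v_j$, node $0$ is the wall $v_1+v_2=1$, and in the extended diagram $0$ and $1$ are both joined to $2$, followed by $2-\cdots-(l-1)\Rightarrow l$.
\end{itemize}
The bound $u_J\le2^{|J|}$ fails, as $\beta(2)=6$, and the margins are thin: for $l=3$, $q=3$ we shall compare $510$ with $512$. We treat even $q$ in \S\ref{sub:even}, $q=3$ in \S\ref{sub:three}, and odd $q\ge5$ in \S\ref{sub:five} for $l\le5$ and in \S\ref{sub:large} for $l\ge6$. Put $\eta=1+2x$, so that $\eta+x^2=(1+x)^2$.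

\subsection{Even $q$}\label{sub:even}
In characteristic $2$ the group $\mathrm{SO}_{2l+1}$ acts on the quotient of its natural module by the radical of the polar form, which gives a bijective isogeny $\mathrm{SO}_{2l+1}\to\mathrm{Sp}_{2l}$ over $\mathbb F_q$. The isogeny from $\mathrm{Sp}_{2l}$ to its adjoint group is also bijective, since $-1=1$. A bijective homomorphism commuting with $F$ restricts to an isomorphism of the groups of fixed points. So the finite adjoint groups of types $B_l$ and $C_l$ are isomorphic, with the same $l$ and $N$, and we may assume $\mathbf H=\mathrm{SO}_{2l+1}$, $\mathbf H^*=\mathrm{Sp}_{2l}$.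

On the wall $0$ we have $v_1=\frac12$, and $\frac12\notin\Lambda$, so this wall contains no point of $Y\otimes\Lambda=\Lambda^l$. Only types $J\subset\{1,\dots,l\}$ occur, and the only double bond available is $\{l-1,l\}$. By the first form of \eqref{eq:jordan} and Lemmas~\ref{lem:alcove} and~\ref{lem:ubound}, writing $\frac85=1+\frac35$,
\[
\frac{k(H)}{q^l}\le\sum_{J\subset\{1,\dots,l\}}u_Jx^{|J|}\le\eta^l+\tfrac35(2x)^2\eta^{l-2}<\eta^l+l\,x^2\eta^{l-1}\le(\eta+x^2)^l=(1+x)^{2l},
\]
because $\frac{12}5<l$ and $\eta>1$. This is (I). From now on $q$ is odd.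

\subsection{The coefficients of $K$ for $3\le l\le6$}\label{sub:coef}
In type $C_l$ a proper subset $J$ arises from the path by deleting $t+1\ge1$ nodes. What remains is an initial segment of type $C_a$, a final segment of type $C_{a'}$, and $t$ interior segments of types $A_{m_1-1},\dots,A_{m_t-1}$, with $a,a'\ge0$, $m_i\ge1$ and $a+a'+\sum m_i=l$. Then $|J|=l-t$ and $u_J=\beta(a)\beta(a')\prod p(m_i)$. With
\[
B(y)=\sum_{m\ge0}\beta(m)y^m,\qquad R(y)=\sum_{m\ge0}p(m+1)y^m,
\]
the sum $\sum_{|J|=j}u_J$ is the coefficient of $y^j$ in $B^2R^{\,l-j}$. Multiplying out the values of Section~\ref{sec:jordan},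
\begin{align*}
B^2&=1+4y+16y^2+48y^3+134y^4+336y^5+800y^6+\cdots,\\
B^2R&=1+6y+27y^2+97y^3+305y^4+867y^5+\cdots,\\
B^2R^2&=1+8y+42y^2+174y^3+617y^4+\cdots,\\
B^2R^3&=1+10y+61y^2+287y^3+\cdots,\\
B^2R^4&=1+12y+84y^2+\cdots,\qquad B^2R^5=1+14y+\cdots.
\end{align*}
Subtracting $\binom{l+1}j$ we obtain the coefficients $c_j$ in type $C_l$:
\begin{center}
\begin{tabular}{c|l|l}
$l$&$c_1,\dots,c_l$&$S_1,\dots,S_l$\\ \hline
3&4, 21, 44&6, 16, 26\\
4&5, 32, 87, 129&8, 29, 64, 99\\
5&6, 46, 154, 290, 330&10, 46, 130, 256, 382\\
6&7, 63, 252, 582, 846, 793&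
\end{tabular}
\end{center}
The same table bounds $K$ in type $B_l$. Let $u^B_J$ and $u^C_J$ denote $u_J$ computed in the extended diagrams of $B_l$ and $C_l$, which differ only in the bonds at node $0$ and in the direction of the last arrow.

\begin{lemma}\label{lem:BvsC}
For $3\le l\le6$ and $1\le j\le l$ we have $\sum_{|J|=j}u^B_J\le\sum_{|J|=j}u^C_J$.
\end{lemma}

\begin{proof}
If $0\notin J$, then $u^B_J=u^C_J$, as $B_m$ and $C_m$ have the same number $\beta(m)$.

Suppose $0,1\in J$, and let $a$ be the smallest node not in $J$, so $2\le a\le l$. The nodes $0,\dots,a-1$ contribute $\delta(a)$ to $u^B_J$ and $\beta(a)$ to $u^C_J$, and the other components contribute the same factors. By the table in Section~\ref{sec:jordan}, $\delta(a)\le\beta(a)$.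

Suppose $0\in J$, $1\notin J$, and let $a\ge0$ be maximal with $\{2,\dots,a+1\}\subset J$. If $a+1<l$, the nodes $0,2,\dots,a+1$ form $A_{a+1}$ in type $B$ and $A_1A_a$ in type $C$, contributing $p(a+2)$ and $2p(a+1)$. Now $p(n+1)\le2p(n)$: the partitions of $n+1$ with a part $1$ number $p(n)$, and lowering one smallest part by $1$ maps the others injectively to partitions of $n$, the inverse being to raise the smallest part. So again $u^B_J\le u^C_J$.

There remains $J_1=\{0,2,\dots,l\}$, with $u^B_{J_1}=\beta(l)$ and $u^C_{J_1}=2\beta(l-1)$; here the inequality fails for $l=4$. We combine $J_1$ with $J_2=\{0,\dots,l-1\}$, which has the same size, and for which $u^B_{J_2}=\delta(l)$ and $u^C_{J_2}=\beta(l)$. We have $\beta(l)+\delta(l)\le2\beta(l-1)+\beta(l)$, since $\delta(l)=5,14,20,42$ and $2\beta(l-1)=12,24,50,92$ for $l=3,4,5,6$.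
\end{proof}

\subsection{The case $q=3$}\label{sub:three}
We verify (II), with $S=\frac32(\frac43)^{2l-1}=2^{4l-3}/3^{2l-2}$. For $l\le6$ the table gives
\begin{align*}
l=3:\quad&K\le\tfrac{27+36+63+44}{27}=\tfrac{170}{27}=\tfrac{510}{81}<\tfrac{512}{81}=S,\\
l=4:\quad&K\le\tfrac{81+135+288+261+129}{81}=\tfrac{894}{81}=\tfrac{8046}{729}<\tfrac{8192}{729}=S,\\
l=5:\quad&K\le\tfrac{243+486+1242+1386+870+330}{243}=\tfrac{4557}{243}=\tfrac{123039}{6561}<\tfrac{131072}{6561}=S,\\
l=6:\quad&K\le\tfrac{729+1701+5103+6804+5238+2538+793}{729}=\tfrac{22906}{729}=\tfrac{1855386}{59049}<\tfrac{2097152}{59049}=S.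
\end{align*}

For $l\ge7$ Lemma~\ref{lem:ubound} suffices. Summing over all proper subsets $J$, including the empty set, we can rewrite \eqref{eq:K} as
\[
K=\sum_{J\text{ proper}}u_Jx^{|J|}-(1+x)^{l+1}+x^{l+1}+1 .
\]
The extended diagram has two disjoint double bonds in type $C_l$ and one in type $B_l$. Write $(\frac85)^{e(J)}$ as the product over the double bonds of $1+\frac35\mathbf 1_{\text{bond}\subset J}$, and sum $(2x)^{|J|}(\frac85)^{e(J)}$ over all subsets of $\{0,\dots,l\}$. The term added for the full set is at least $(2x)^{l+1}\ge x^{l+1}$, so it absorbs the term $x^{l+1}$ above. In both types,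
\[
K\le\eta^{l+1}+\tfrac{24}5x^2\eta^{l-1}+\tfrac{144}{25}x^4\eta^{l-3}-(1+x)^{l+1}+1,\qquad x=\tfrac13,\ \eta=\tfrac53 .
\]
For $l=7$ this gives $K<59.54+11.44+0.55-9.98+1<62.6$, and $S>63.1$. For $l=8$ it gives $K<99.23+19.06+0.92-13.31+1=106.9$, and $S>112.2$. For $l\ge9$ we drop the last two terms, whose sum is negative, and get $K<\eta^l(\frac53+0.32+0.01536)$, while $S=\frac98(\frac{16}9)^l$. So it suffices that $(\frac{16}{15})^l>\frac89(\frac53+0.32+0.01536)$. The right side is less than $1.7797$, and $(\frac{16}{15})^9>1.787$.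

\subsection{Odd $q\ge5$ and $l\le5$}\label{sub:five}
Here $x\le\frac15$. All $S_j$ are positive, so the table of \S\ref{sub:coef} gives (II):
\begin{align*}
l=3:\quad&S-K\ge x(2-5x-18x^2)\ge x(2-1-0.72)>0,\\
l=4:\quad&S-K\ge x(3-3x-23x^2-30x^3)\ge x(3-0.6-0.92-0.24)>0,\\
l=5:\quad&S-K\ge x(4-24x^2-34x^3)\ge x(4-0.96-0.28)>0 .
\end{align*}

\subsection{Odd $q\ge5$ and $l\ge6$}\label{sub:large}
In type $C_l$, Lemma~\ref{lem:alcove} allows $q^t$ classes for each ordering of the interior segments $m_1,\dots,m_t$. A count of polynomials shows that $q^t$ bounds the number of classes for all orderings together. This leads to a bound for $k(H)/q^l$ that does not depend on $l$, and it is enough to compare it with $(1+x)^{12}\le (1+x)^{2l}$.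

\emph{Counting by polynomials.} As $2$ is a unit of $\Lambda$, we have $Y\otimes\Lambda=\Lambda^l$ in both types. Under $\Lambda/\mathbb Z\cong\overline{\mathbb F}_q^{\,*}$ a $W\ltimes\mathbb Z^l$-orbit in $\Lambda^l$ is a multiset of $l$ elements $\tau\in\overline{\mathbb F}_q^{\,*}$ taken up to inversion. The map $\tau\mapsto\tau+\tau^{-1}$ identifies these orbits with the multisets of $l$ elements of $\overline{\mathbb F}_q$, and $F$ acts by raising to the $q$th power. We say that an orbit has \emph{shape} $(a,a',\mu)$ if $\tau=1$ has multiplicity $a$, $\tau=-1$ has multiplicity $a'$, and the multiplicities of the other elements form the partition $\mu$ of $l-a-a'$; let $t$ be the number of parts of $\mu$. If $k_m$ parts equal $m$, then in an $F$-stable multiset the elements of multiplicity $m$ other than $\pm2$ are the roots of a monic polynomial of degree $k_m$ over $\mathbb F_q$, and these polynomials determine the multiset. So there are at most $q^{\sum k_m}=q^t$ $F$-stable orbits of a given shape. Note that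
\[
l-t=a+a'+\sum_i(\mu_i-1).
\]
The parts of $\mu$ equal to $1$ contribute nothing to this exponent, they contribute the factor $p(1)=1$ below, and their number is determined by $l$ and the other data. The parts $\ge2$ are accounted for by
\[
Q(x)=\prod_{m\ge2}\frac1{1-p(m)x^{m-1}}=1+2x+7x^2+\cdots .
\]
With $B(x)=1+2x+6x^2+\cdots$ we have $BQ=1+4x+17x^2+\cdots$ and $B^2Q=1+6x+31x^2+\cdots$.

\emph{Values at $x=\frac15$.} By the definition of $\beta$, $B=P^2\sum_{t\ge0}x^{t^2+t}$. Euler's pentagonal theorem gives $P^{-1}=1-x-x^2+x^5+x^7-x^{12}-\cdots>1-x-x^2+x^5>0.7603$, so $P\le1.3153$ and $P^2\le1.7301$. Also $\sum x^{t^2+t}=1+0.04+0.000064+\cdots\le1.0401$, and $B\le1.7996$. For $Q$ we use $p(2),\dots,p(8)=2,3,5,7,11,15,22$ and the tail estimate $\sum_{m\ge9}p(m)5^{1-m}\le\sum_{m\ge9}(\frac25)^{m-1}\le0.0011$: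
\[
Q^{-1}\ge0.6\cdot0.88\cdot0.96\cdot0.9888\cdot0.99648\cdot0.99904\cdot0.99971\cdot(1-0.0011)\ge0.4982,
\]
the successive partial products being at least $0.528$, $0.5068$, $0.5012$, $0.4994$, $0.4989$, $0.4988$, $0.4982$. Hence
\[
Q\le2.0073,\qquad BQ\le3.613,\qquad B^2Q\le6.502\qquad\text{at }x=\tfrac15 .
\]
To pass to all $x\le\frac15$, note that if $h(x)=\sum h_jx^j$ has nonnegative coefficients, then $x^{-3}(h-h_0-h_1x-h_2x^2)$ is nondecreasing, so
\begin{equation}\label{eq:cubic}
h(x)\le h_0+h_1x+h_2x^2+125\bigl(h(\tfrac15)-h_0-\tfrac{h_1}5-\tfrac{h_2}{25}\bigr)x^3\qquad(0<x\le\tfrac15).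
\end{equation}
The quantity to beat is $(1+x)^{2l}\ge1+12x+66x^2+220x^3$.

\emph{Type $C_l$.} Here $W_a=W\ltimes\mathbb Z^l$. The roots that are integral at $v$ are those supported on the coordinates in $\mathbb Z$, those supported on the coordinates in $\frac12+\mathbb Z$, and, after sign changes, the differences $v_i-v_j$ within each remaining block, where $2v_i\notin\mathbb Z$. So the centralizer has type $C_a\,C_{a'}\prod A_{\mu_i-1}$, and by \eqref{eq:jordan}, \eqref{eq:umax} and \eqref{eq:cubic},
\[
\frac{k(H)}{q^l}\le\sum_{(a,a',\mu)}\beta(a)\beta(a')\prod_ip(\mu_i)\;x^{l-t}\le B^2Q\le1+6x+31x^2+383x^3,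
\]
as $125(6.502-1-1.2-1.24)\le383$. Criterion (I) follows from $6+35x-163x^2>0$ on $[0,\frac15]$, which holds because this function is concave with end values $6$ and $6.48$.

\emph{Type $B_l$.} Now $W_a=W\ltimes Y$ has index $2$ in $W\ltimes\mathbb Z^l$, so a $W\ltimes\mathbb Z^l$-orbit splits into at most two $W_a$-orbits, and an $F$-stable $W_a$-orbit lies in an $F$-stable $W\ltimes\mathbb Z^l$-orbit. There is no splitting if some $v_i$ lies in $\frac12+\mathbb Z$: changing the sign of the $i$th coordinate and then adding to it the odd integer $2v_i$ is an element of $W\ltimes\mathbb Z^l$ outside $W_a$ that fixes $v$. So the number of $F$-stable classes of shape $(a,a',\mu)$ is at most $2q^t$ if $a'=0$, and at most $q^t$ if $a'\ge1$. The roots $\pm v_i$ are not integral on $\frac12+\mathbb Z$, so the centralizer has type $B_a\,D_{a'}\prod A_{\mu_i-1}$, and $u(s)\le\beta(a)\delta(a')\prod p(\mu_i)$.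

The factor $2$ would double the leading term $q^l$, so we use the second form of \eqref{eq:jordan}. For $a'\le1$ the shape with $a=0$ and all $\mu_i=1$ has $u(s)-1=0$, and for every other shape we bound $u(s)-1$ by $u(s)$. The shapes with $a'=0$, $a'=1$ and $a'\ge2$ contribute at most $2(BQ-1)$, $x(BQ-1)$ and $EBQ$ to $k(H)/q^l$, where
\[
E=4x^2+5x^3+14x^4+\sum_{i\ge5}(2x)^i\ \ge\ \sum_{a'\ge2}\delta(a')x^{a'}
\]
by Lemma~\ref{lem:ubound}. Thus
\[
\frac{k(H)}{q^l}\le\Theta:=1+(2+x)(BQ-1)+EBQ=1+8x+42x^2+\cdots,
\]
a series with nonnegative coefficients. At $x=\frac15$ we have $E\le0.16+0.04+0.0224+0.0171\le0.2396$ and $\Theta\le1+2.2\cdot2.613+0.2396\cdot3.613\le7.615$. Since $125(7.615-1-1.6-1.68)\le417$, \eqref{eq:cubic} gives $\Theta\le1+8x+42x^2+417x^3$. Criterion (I) follows from $4+24x-197x^2>0$ on $[0,\frac15]$, which holds because this function is concave with end values $4$ and $0.92$.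

\begin{remark}
This count does not replace \S\ref{sub:three}. At $x=\frac13$ we have $B>1+\frac23+\frac69+\frac{12}{27}+\frac{25}{81}>3$ and $Q>(1-\frac23)^{-1}(1-\frac39)^{-1}=\frac92$, so $B^2Q>40$, whereas $S<36$ for $l=6$.
\end{remark}

Sections~\ref{sec:simply}, \ref{sec:small} and \ref{sec:BC} cover every simple type, every form and every $q$. This proves Proposition~\ref{prop:class}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:conj}.

\begin{thebibliography}{9}

\bibitem{Carter}
Carter, \emph{Finite Groups of Lie Type}.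

\bibitem{DM}
Digne and Michel, \emph{Representations of Finite Groups of Lie Type}.

\bibitem{Lusztig}
Lusztig, \emph{Characters of Reductive Groups over a Finite Field}.

\bibitem{Vinroot}
C.~Ryan Vinroot, \emph{Character degree sums and real representations of finite classical groups of odd characteristic}, arXiv:0908.2398 (2009).

\end{thebibliography}
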